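# Pinned equivalence relations and mutually transcendental extensions

## An $F_\sigma$ counterexample, and a positive theorem below orbit relations

**Theorem A.** There are a Polish abelian group $\Gamma^\omega$ of exponent 2 and an $F_\sigma$ subgroup $H$, coded in $V$, such that $x\mathrel Ey\Leftrightarrow x+y\in H$ is a pinned $F_\sigma$ equivalence relation. There is a countable poset adding points $x_0\mathrel E x_1$ such that $V[x_0],V[x_1]$ are mutually transcendental Cohen extensions of $V$ and no $x\in V$ is $E$-related to $x_0$ and $x_1$.

**Theorem B.** Let $E$ be a pinned Borel equivalence relation on $X$ which is Borel reducible to the orbit equivalence relation of a continuous action of a Polish group $G$ on a Polish space $Y$ (everything, including the reduction, coded in $V$). If $V[G_1]$ is transcendental over $V[G_0]$ and $x_0\in X\cap V[G_0]$, $x_1\in X\cap V[G_1]$ are $E$-related, then some $x\in X\cap V$ is $E$-related to both.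

**Corollary C.** The relation of Theorem A is not Borel reducible to any orbit equivalence relation of a continuous Polish group action.

The theorems answer a question from Jindrich Zapletal, "Transcendental pairs of generic extensions", arXiv:2101.00553 (2021). Two generic extensions $V[G_0]$ and $V[G_1]$ are given that are "far apart" in a certain precise sense. A point $x_0$ of the first is $E$-equivalent to a point $x_1$ of the second. So the two models know about the same $E$-class, although they have little in common. Must that class already have a member in $V$? For $K_\sigma$ relations it must. This is a known result: if $E$ is a $K_\sigma$ equivalence relation on a Polish space $X$ (both coded in $V$), $V[G_0],V[G_1]$ are mutually transcendental, and $x_0\in X\cap V[G_0]$, $x_1\in X\cap V[G_1]$ are $E$-related, then some $x\in X\cap V$ is $E$-related to both. The question is whether "$K_\sigma$" can be replaced by "pinned Borel".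

Theorem A says no. The counterexample is provable in ZFC, the relation is even $F_\sigma$, and both extensions sit inside one Cohen extension of $V$. In particular $K_\sigma$ cannot be weakened to $F_\sigma$. Theorem B says yes for those pinned relations that reduce to Polish group actions, and there one-sided transcendence is enough.

## Codes, absoluteness, transcendence, pinnedness

Throughout, $V$ is the ground model, and all generic extensions are taken inside one common generic extension, which we enlarge when we need another generic filter. Polish spaces, Borel sets, relations and open sets are given by codes and are reinterpreted in larger models through these codes. Unless said otherwise the codes are in $V$.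

An open set $O\subset 2^\alpha$ in a model is given by a set $U$ of finite partial functions from $\alpha$ to $2$, with $O=\bigcup_{\sigma\in U}[\sigma]$ and $[\sigma]=\{z:\sigma\subset z\}$. For a $z$ in a larger model, "$z\in O$" means that $z$ extends some $\sigma\in U$.

**Definition (transcendence).** $V[G_1]$ is *transcendental over* $V[G_0]$ if for every ordinal $\alpha$ and every open $O\subset2^\alpha$ with $O\in V[G_0]$: if $2^\alpha\cap V\subset O$, then $2^\alpha\cap V[G_1]\subset O$. The two extensions are *mutually transcendental* if each is transcendental over the other.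

An open set of $V[G_0]$ that catches all ground model points must therefore catch all points of $V[G_1]$. For example, if $V[G_0]=V[G_1]=V[r]$ with a new $r\in2^\omega$, this fails: the open set $2^\omega\setminus\{r\}$, given by $\{\sigma:\sigma\not\subset r\}$, covers $2^\omega\cap V$ and misses $r$. The same trick proves the following.

**Lemma 1.** If $V[G_1]$ is transcendental over $V[G_0]$, then $V[G_0]\cap V[G_1]=V$.

*Proof.* Let $z\in2^\alpha$ be in both extensions. The open set $2^\alpha\setminus\{z\}$ is in $V[G_0]$ and does not cover $2^\alpha\cap V[G_1]$. So it does not cover $2^\alpha\cap V$, which means $z\in V$. Now let $A$ be any set in both extensions. By $\in$-induction all elements of $A$ are in $V$, so $A\subset B$ for some set $B\in V$. A bijection in $V$ between $B$ and an ordinal $\alpha$ turns $A$ into an element of $2^\alpha$ lying in both extensions, hence in $V$. So $A\in V$. $\square$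

**Definition (pinned).** A Borel equivalence relation $E$ on a Polish space $X$ (both coded in $V$) is *pinned* if for every poset $P$ and every $P$-name $\tau$ for an element of $X$: if $P\times P\Vdash\tau_{\mathrm{left}}\mathrel E\tau_{\mathrm{right}}$, then there is $x\in X\cap V$ with $P\Vdash\tau\mathrel E\check x$.

Equality is pinned. If $P\times P$ forces $\tau_{\rm left}=\tau_{\rm right}$, then for every generic $G'\times G''$ the point $\tau/G'=\tau/G''$ is in $V[G']\cap V[G'']=V$. If two conditions forced different ground model values for $\tau$, then a product generic through both would give different values on the two sides. So all conditions give the same value.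

A relation that is not pinned: on $(2^\omega)^\omega$ let $x\mathrel{F_2}y$ mean that $x$ and $y$ have the same range. Let $P$ collapse $2^\omega$ to $\omega$ and let $\tau$ enumerate $2^\omega\cap V$. Then $P\times P$ forces $\tau_{\rm left}\mathrel{F_2}\tau_{\rm right}$. But an $x\in V$ has a range that is countable in $V$, so it differs from $2^\omega\cap V$.

We shall use the following textbook facts.

* *Absoluteness.* $\Sigma^1_1$ statements (Mostowski) and $\Pi^1_2$ statements (Shoenfield) with real parameters in a model are absolute between that model and its generic extensions.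
* *Product lemma.* $G\times G'$ is $P\times Q$-generic over $V$ iff $G$ is $P$-generic over $V$ and $G'$ is $Q$-generic over $V[G]$. In this case $V[G]\cap V[G']=V$.
* *Compactness.* In $V$, the space $2^\alpha$ is compact. If $[\sigma_1],\dots,[\sigma_q]$ cover $2^\alpha$ in $V$, they cover it in every extension, because only the finitely many functions from $\bigcup_j\mathrm{dom}\,\sigma_j$ to $2$ have to be checked.
* *Category.* In a Polish space nonempty open sets are nonmeager. A Borel set is nonmeager in an open set $U$ iff it is comeager in some nonempty basic open $U'\subset U$. Homeomorphisms preserve category.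
* *Chain condition.* If $\mu$ is a regular uncountable cardinal and $|P|<\mu$, then $\mu$ remains a cardinal after forcing with $P$.

## Equality, countable classes, and product extensions

Let us try small cases. Suppose $V[G_0],V[G_1]$ are mutually transcendental and $x_0\mathrel Ex_1$ as above.

If $E$ is equality, then $x_0=x_1\in V[G_0]\cap V[G_1]=V$ by Lemma 1. If $E$ is a Borel relation with countable classes, then by Lusin–Novikov there are Borel functions $\varphi_n$ coded in $V$ such that $x\mathrel Ey$ iff $y=\varphi_n(x)$ for some $n$. This is absolute. So $x_1=\varphi_n(x_0)\in V[G_0]$ for some $n$. Hence $x_1\in V$, and $x_1$ itself is the required point.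

Next, take a *product*: $G_0\times G_1$ generic for $P_0\times P_1$.

**Lemma 2.** If $G_0\times G_1$ is $P_0\times P_1$-generic over $V$, then $V[G_0],V[G_1]$ are mutually transcendental.

*Proof.* By symmetry we show that $V[G_1]$ is transcendental over $V[G_0]$. If not, there are a $P_0$-name $\dot U$, a $P_1$-name $\dot z$ and a condition $(p,q)$ forcing that every $y\in2^\alpha\cap V$ extends some $\sigma\in\dot U$, while $\dot z\in 2^\alpha$ extends none. Then already $p$ forces the first statement about $\dot U$, and $q\Vdash\dot z\in2^\alpha$. For each $y\in2^\alpha\cap V$ choose in $V$ a condition $p_y\le p$ and a finite $\sigma_y\subset y$ with $p_y\Vdash\sigma_y\in\dot U$. By compactness finitely many $[\sigma_j]$, $\sigma_j=\sigma_{y_j}$, cover $2^\alpha$. So there are $q'\le q$ and $j$ with $q'\Vdash\sigma_j\subset\dot z$. Write $p_j=p_{y_j}$. The condition $(p_j,q')\le(p,q)$ forces $\sigma_j\in\dot U$ and $\sigma_j\subset\dot z$, a contradiction. $\square$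

**Lemma 3.** If $G_0\times G_1$ is $P_0\times P_1$-generic and $E$ is pinned, then $E$-related $x_0\in V[G_0]$, $x_1\in V[G_1]$ are $E$-related to a point of $V$.

*Proof.* Write $x_0=\tau/G_0$, $x_1=\sigma/G_1$, and let $(p,q)\in G_0\times G_1$ force $\tau\mathrel E\sigma$. Let $K\times K'$ be generic for the square of $P_0$ below $p$, and let $L\ni q$ be $P_1$-generic over $V[K,K']$. Then $K\times L$ and $K'\times L$ are both $P_0\times P_1$-generic and contain $(p,q)$, so $\tau/K\mathrel E\sigma/L\mathrel E\tau/K'$. As $E$ is pinned, there is $x\in V$ such that $p$ forces $\tau\mathrel E\check x$. So $x\mathrel Ex_0\mathrel Ex_1$. $\square$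

Lemma 3 is the first approach one would try for the general question, and it stops at a definite place. The two filters $K$ and $K'$ were both combined with the *same* $L$. When $x_0$ and $x_1$ come from a joint forcing that correlates them, a fresh copy of $x_0$ need not form a generic pair with the old $x_1$, and pinnedness is never activated. So we look for a correlated pair that is still mutually transcendental.

The proof of Lemma 2 shows what such a pair needs. The simplest correlation in a group of exponent 2 is
$$x_0=g,\qquad x_1=g+f,\qquad f\in F,$$
where $E$ is the coset relation of the subgroup generated by a set $F$. Let $F$ be given by a tree-like set $T$ of finite sequences, and let the conditions be pairs $(s,t)$ of equal length with $t\in T$, where $s$ approximates $g$, $t$ approximates $f$, and so $s+t$ approximates $g+f$. In the proof of Lemma 2 we first find several $s_j\supset s_0$ that decide something about $g$, then an $r'$ that decides something about $g+f$, and *only then* learn which $j$ is the right one. We must combine $s_j$ with $r'$, so we need $s_j+r'$ to be compatible with $T$. This will work if there is one $r$ serving all $j$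 simultaneously:

* **(R1)** given $(s_0,t_0)$ and finitely many $s_j\supset s_0$, after lengthening the $s_j$ to a common length there is a single $r\supset s_0+t_0$ with $s_j+r\in T$ for all $j$.

On the other side, for $E$ to be pinned and for $f$ to be hidden from each of $V[g]$, $V[g+f]$ separately, we shall use

* **(R2)** $F$ is linearly independent over $\mathbb F_2$.

The two requirements pull in opposite directions. If all levels of $T$ are finite, (R1) fails: the $t_j=s_j+r$ have differences $t_j+t_{j'}=s_j+s_{j'}$, which are arbitrary. If $T$ consists of all finite sequences, (R1) is trivial and (R2) fails. Worse, (R1) forces linear dependence at finite stages: take $s_1,\dots,s_4$ distinct with $s_1+s_2+s_3+s_4=0$, and then $t_1+t_2+t_3+t_4=4r+0=0$ as well. So independence of $F$ cannot be visible in short initial segments; it must be enforced *after* the branches have separated. The device that does this is a marker. Each block of $f$ begins with a number $k$ that codes the entire past of $f$ together with a bound on the rest of the block. Branches that share their past share the marker, which is how one $r$ serves all $j$. Branches with different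 pasts have different markers, and the largest one cannot cancel.

## The closed independent set $F$ of self-announcing sequences

Let $\Gamma=[\omega]^{<\omega}$ with symmetric difference, written $+$. It is a countable vector space over $\mathbb F_2$, taken discrete, and $\Gamma^\omega$ is a Polish group of exponent 2. We identify $N\in\omega$ with $\{0,\dots,N-1\}$, so for $a\in\Gamma$, "$a\subset N$" says that all elements of $a$ are below $N$. Sequences of equal length are added coordinatewise, $|t|$ is the length of $t$, $f|n$ is the restriction of $f$ to $n$, and $t\subset t'$ means end-extension. Fix an injection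
$$c:\Gamma^{<\omega}\times\omega\times\omega\to\omega\quad\text{with } c(s,m,N)\ge N,$$
for example $2^{\rho(s,m)}3^N$ with $\rho$ injective.

**Definition (successors, $T$, $F$).** Let $m>|t|$. A sequence $t'$ is a *successor of $t$ via $(m,N)$* if $t\subset t'$, $|t'|=m$ and, with $k=c(t,m,N)$,
$$k\in t'(|t|)\subset N\cup\{k\},\qquad t'(i)\subset N\ \text{ for }|t|<i<m.$$
$T\subset\Gamma^{<\omega}$ is the smallest set that contains $\emptyset$ and is closed under successors. $F$ is the set of $f\in\Gamma^\omega$ such that $f|n\in T$ for infinitely many $n$.

For example, the successors of $\emptyset$ via $(2,3)$ are the sequences $(a\cup\{k\},b)$ with $a,b\subset\{0,1,2\}$ and $k=c(\emptyset,2,3)\geq3$. The first entry announces by its maximum $k$ that the block has length 2 and that apart from $k$ only numbers below 3 occur in it.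

**Step A1: unique decomposition into blocks.** *The purpose is to see that the blocks of an $f\in F$ can be read off from $f$, and to extract the three properties used later.*

Let $t'$ be a successor of $t$ via $(m,N)$. Since $N\le k$, we have $k=\max t'(|t|)$. As $c$ is injective, $k$ determines $m$ and $N$. Hence two successors of $t$ that agree at coordinate $|t|$ have the same length.

Every element of $T$ is the end of a chain of successors starting at $\emptyset$. Let $t\subset t'$ be both in $T$, with chains $\emptyset=u_0,\dots,u_a=t$ and $\emptyset=v_0,\dots,v_b=t'$. Then $u_j=v_j$ for all $j\le a$. Indeed, let $u_j=v_j$ with $j<a$. Then $|v_j|=|u_j|<|t|\le|t'|$, so $j<b$. Both $u_{j+1}$ and $v_{j+1}$ are successors of $u_j$ and initial segments of $t'$, so they agree at coordinate $|u_j|$, have the same length, and are equal. Thus $t=v_a$ lies on the chain leading to $t'$.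

For $f\in F$ let $0=n^f_0<n^f_1<\cdots$ enumerate $\{n:f|n\in T\}$; these are the *coding levels* of $f$. The chain leading to $f|n^f_{j+1}$ consists of initial segments of $f$ in $T$, and by the previous paragraph it contains all of them up to that length. So $f|n^f_{j+1}$ is a successor of $f|n^f_j$ via some $(n^f_{j+1},N^f_j)$. Put
$$k^f_j=c(f|n^f_j,n^f_{j+1},N^f_j)=\max f(n^f_j).$$

* **(F1)** $k^f_j\in f(n^f_j)\subset k^f_j+1$ and $N^f_j\le k^f_j$.
* **(F2)** If $n^f_j<i<n^f_{j+1}$, then $f(i)\subset N^f_j$, and $N^f_j$ is determined by $f|i$, since $f|n_j^f$ and $f(n^f_j)$ are. Whether $i$ is a coding level of $f$ is also determined by $f|i$: it means $f|i\in T$.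
* **(F3)** If $i=n^f_j=n^{f'}_{j'}$ is a coding level of both $f$ and $f'$ and $f|i\ne f'|i$, then $k^f_j\ne k^{f'}_{j'}$, because $c$ is injective. For the same reason the numbers $k^f_j$, $j\in\omega$, are pairwise distinct for a fixed $f$.

**Step A2: $F$ is closed.** *This is needed to compute the complexity of $H$.* Let $f\notin F$, let $n$ be largest with $t=f|n\in T$ (there is one since $\emptyset\in T$). Suppose some $f'\in F$ agrees with $f$ on $n+1$. Then $n$ is a coding level of $f'$, and the next coding level $m$ of $f'$ is read off from $\max f'(n)=\max f(n)$; it is the same for all such $f'$. If $f'$ agreed with $f$ even on $m$, then $f|m=f'|m\in T$ with $m>n$, contradicting the choice of $n$. So no element of $F$ agrees with $f$ on $m$. If no $f'\in F$ agrees with $f$ on $n+1$ at all, then the neighborhood given by $f|(n+1)$ misses $F$.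

**Step A3: (R2) holds.** *We show that the largest marker always survives in a finite sum.* To see the mechanism, let $f_1,\dots,f_4\in F$ be branches whose first blocks are distinct, sum to zero, and share one marker. They share the length $m$ of the first block, so all four have coding level $m$. By (F3) their markers there are pairwise distinct, and the largest of these four numbers lies in exactly one $f_j(m)$. So $\sum f_j(m)\ne\emptyset$. In general blocks have different lengths, and a marker of one branch might be absorbed while another branch is in the middle of a block with a large bound $N$. The number $B$ below takes care of this.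

**Lemma 4.** $F$ is linearly independent over $\mathbb F_2$.

*Proof.* Let $a\subset F$ be finite and nonempty and suppose $\sum_{f\in a}f=0$. Pick $p\ge1$ such that the $f|p$, $f\in a$, are pairwise distinct, and let
$$B=\max\{N^f_j:f\in a,\ n^f_j<p\}.$$
The set is nonempty, since $n^f_0=0<p$, and finite. We show by induction on $i\ge p$:
$$\text{if } i=n^f_j \text{ for some } f\in a,\text{ then } k^f_j<B. \tag{1}$$
Assume this for all levels in $[p,i)$. If $i$ is a coding level of no $f\in a$, there is nothing to show. Otherwise let $k$ be the largest of the numbers $k^f_j$ with $f\in a$, $n^f_j=i$. It is attained at exactly one $f$, by (F3), because $i\ge p$. Suppose $k\ge B$, and let $f'\in a\setminus\{f\}$.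

If $i$ is a coding level of $f'$ with marker $k'$, then $k'<k$ and $f'(i)\subset k'+1$ by (F1), so $k\notin f'(i)$. Otherwise $n^{f'}_{j'}<i<n^{f'}_{j'+1}$ for some $j'$, and $f'(i)\subset N^{f'}_{j'}$. Here $N^{f'}_{j'}\le B$: if $n^{f'}_{j'}<p$, by the definition of $B$; if $n^{f'}_{j'}\ge p$, because $N^{f'}_{j'}\le k^{f'}_{j'}<B$ by the induction hypothesis. So again $k\notin f'(i)$.

As $k\in f(i)$, we get $k\in\sum_{f\in a}f(i)=\emptyset$, a contradiction. This proves (1). But for any $f\in a$ there are infinitely many $j$ with $n^f_j\ge p$, and the corresponding $k^f_j$ are pairwise distinct numbers below $B$. This is impossible. $\square$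

## The span $H$ and its coset relation

Let $H$ be the linear span of $F$ in $\Gamma^\omega$, and let $x\mathrel Ey\Leftrightarrow x+y\in H$.

**Step A4: $H$ is $F_\sigma$.** *The span of a closed set need not look simple; here the markers again give control.* For $p\ge1$ and finite nonempty $e\subset\Gamma^p$ let
$$K_e=\Big\{\sum_{t\in e}f_t:\ f_t\in F,\ t\subset f_t\Big\}.$$
There are countably many such $e$. Every nonzero element of $H$ is a sum of finitely many distinct members of $F$, and these are separated by their restrictions to some $p\ge1$. So $H=\{0\}\cup\bigcup_eK_e$, and it suffices to prove: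

**Lemma 5.** Each $K_e$ is closed.

*Proof.* Let $e\subset\Gamma^p$ and let $\delta_l=\sum_{t\in e}f^l_t\to\delta$, where $f^l_t\in F$, $t\subset f^l_t$. Since $\Gamma$ is discrete, for each $i$ the sequence $\delta_l(i)$ is eventually constant, so there is $A_i\in\omega$ with $\delta_l(i)\subset A_i$ for all $l$. We prove by induction on $i\ge p$ that $\{f^l_t|i:l\in\omega\}$ is finite for each $t\in e$. For $i=p$ this set is $\{t\}$ (or empty).

Assume it for $i$. There are only finitely many sequences $f^l_t|i$, so by (F2) there is $B$ such that $f^l_t(i)\subset B$ whenever $i$ is not a coding level of $f^l_t$. Fix $l$. Those $t\in e$ for which $i$ is a coding level of $f^l_t$ have distinct markers $\max f^l_t(i)$, by (F3), since the $f^l_t$ differ already below $p\le i$. If there are such $t$, let $k$ be the largest of these markers. If $k\ge B$, then $k$ belongs to exactly one of the sets $f^l_t(i)$, $t\in e$: the other coding ones are below $k$, and the non-coding ones are subsets of $B\le k$. Hence $k\in\delta_l(i)$ and $k<A_i$. So $k<\max(B,A_i)$ in any case, and $f^l_t(i)\subset\max(B,A_i)$ for all $t\in e$. The bound does not depend on $l$, so there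 are only finitely many possibilities for $f_t^l|(i+1)$.

Thus all tuples $(f^l_t)_{t\in e}$ lie in a product of finite sets, which is compact. A subsequence converges to some $(f_t)_{t\in e}$. Then $t\subset f_t$, and $f_t\in F$ since $F$ is closed. So $\delta=\sum_{t\in e}f_t\in K_e$. $\square$

The map $(x,y)\mapsto x+y$ is continuous, so $E$ is an $F_\sigma$ equivalence relation, coded in $V$.

**Step A5: absoluteness.** *We need that the reinterpreted $E$ means the same thing in every extension, and that the finite set witnessing $x\mathrel Ey$ does not depend on the model.* The set $T$ is arithmetical, and "$f\in F$" is arithmetical in $T$. Lemmas 4 and 5 are ZFC theorems, so they hold in every extension. For $s\in\Gamma^{<\omega}$ the statement "some element of $K_e$ extends $s$" is $\Sigma^1_1$, hence absolute. So in every model $K_e$ is the closed set given by one and the same tree. Therefore the reinterpretations of $F,K_e,H,E$ agree with the definitions evaluated in the extension. In particular: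

> (2) If $x,y$ lie in a model and $x\mathrel Ey$, then that model contains a finite $a\subset F$ with $x+y=\sum a$, and by Lemma 4 this $a$ is unique, even among the finite subsets of $F$ in larger models.

**Step A6: $E$ is pinned.** *We use three mutually generic copies and independence to separate the coordinates.* Let $P\times P\Vdash\tau_{\rm left}\mathrel E\tau_{\rm right}$. Let $G_0\times G_1\times G_2$ be $P^3$-generic over $V$ and $x_i=\tau/G_i$. By (2), for $i<j$ there is a finite $a_{ij}\subset F$ in $V[G_i,G_j]$ with $x_i+x_j=\sum a_{ij}$. The sum of the three left-hand sides is $0$, so by independence $a_{01}\mathbin\triangle a_{02}\mathbin\triangle a_{12}=\emptyset$, that is, $a_{01}=a_{02}\mathbin\triangle a_{12}$. Put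
$$b=a_{01}\cap a_{02},\qquad b'=a_{01}\setminus a_{02}\subset a_{12}.$$
Elements of $b$ lie in $V[G_0,G_1]\cap V[G_0,G_2]$. This is $V[G_0]$ by the product lemma over $V[G_0]$, because $G_1\times G_2$ is generic over $V[G_0]$. In the same way the elements of $b'$ lie in $V[G_0,G_1]\cap V[G_1,G_2]=V[G_1]$. From $x_0+x_1=\sum a_{01}=\sum b+\sum b'$ we get
$$x:=x_0+\sum b=x_1+\sum b'\in V[G_0]\cap V[G_1]=V.$$
Clearly $x\mathrel Ex_0$, so some $p\in P$ forces $\tau\mathrel E\check x$. Let $G'$ be an arbitrary $P$-generic filter over $V$, and take $G''\ni p$ that is $P$-generic over $V[G']$. Then $\tau/G'\mathrel E\tau/G''$ by the hypothesis on $\tau$, and $\tau/G''\mathrel Ex$. Hence $P\Vdash\tau\mathrel E\check x$. $\square$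

## The poset of pairs $(s,t)$ and mutual transcendence

Let $P=\{(s,t):t\in T,\ s\in\Gamma^{|t|}\}$, ordered by coordinatewise end-extension. It is countable. Every $t\in T$ has successors of every length $m>|t|$: take $N=0$, put $\{c(t,m,0)\}$ at coordinate $|t|$ and $\emptyset$ after it. So a $P$-generic filter gives $g=\bigcup s\in\Gamma^\omega$ and $f=\bigcup t$, and by genericity $f|n\in T$ for infinitely many $n$, so $f\in F$. Put
$$x_0=g,\qquad x_1=g+f.$$
Then $x_0+x_1=f\in H$, so $x_0\mathrel Ex_1$. Every condition has incompatible extensions (vary $s$), so $P$ is a countable atomless poset and $V[g,f]$ is a Cohen extension of $V$.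

**Step A7: both points are Cohen, and the situation is symmetric.** *Each of $g$ and $g+f$ should carry no information by itself.*

**Lemma 6 (fullness).** Let $(s,t)\in P$. If $r'\in\Gamma^{<\omega}$ extends $s+t$, there is $(s',t')\le(s,t)$ in $P$ with $s'+t'\supset r'$. If $s^*\in\Gamma^{<\omega}$ extends $s$, there is $(s',t')\le(s,t)$ in $P$ with $s'\supset s^*$.

*Proof.* Take $t'\supset t$ in $T$ with $|t'|\ge|r'|$, any $r''\supset r'$ of length $|t'|$, and $s'=r''+t'$. Then $s'+t'=r''\supset r'$, and on $|t|$ we have $s'=(s+t)+t=s$. For the second part take $t'\supset t$ in $T$ with $|t'|\ge|s^*|$ and extend $s^*$ arbitrarily to length $|t'|$. $\square$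

Consequently $g$ and $g+f$ are both $\Gamma^{<\omega}$-generic over $V$: given a dense $D\subset\Gamma^{<\omega}$ in $V$ and a condition $(s,t)$, extend $s$, respectively $s+t$, into $D$ and apply Lemma 6. So $V[g]$ and $V[g+f]$ are Cohen extensions, and neither $g$ nor $g+f$ is in $V$.

The map $(s,t)\mapsto(s+t,t)$ is an automorphism of $P$ of order two. It carries a generic filter with associated points $g,f$ to one with associated points $g+f,f$, so it interchanges $g$ and $g+f$. Hence it suffices to prove transcendence in one direction, for an arbitrary generic filter.

**Step A8: transcendence.** *We rerun the proof of Lemma 2, with (R1) supplying the compatibility that was automatic in a product.*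

**Lemma 7.** $V[g+f]$ is transcendental over $V[g]$.

*Proof.* Let $O=\bigcup_{\sigma\in U}[\sigma]\subset2^\alpha$ with $U\in V[g]$ and $2^\alpha\cap V\subset O$, and suppose some $z\in2^\alpha\cap V[g+f]$ is not in $O$. Let $\dot U,\dot z\in V$ be $\Gamma^{<\omega}$-names with $U=\dot U/g$ and $z=\dot z/(g+f)$. Some $(s_0,t_0)$ in the generic filter forces that $\dot U/g$ is a set of finite partial functions from $\alpha$ to 2 and

$$\text{every } y\in2^\alpha\cap V \text{ extends some } \sigma\in\dot U/g; \tag{3}$$
$$\dot z/(g+f)\in2^\alpha \text{ extends no } \sigma\in\dot U/g. \tag{4}$$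

We first transfer what we can to the single forcing $\Gamma^{<\omega}$. The condition $s_0$ forces in $\Gamma^{<\omega}$ that $\dot U$ is a set of finite partial functions and that every $y\in2^\alpha\cap V$ extends some $\sigma\in\dot U$. Otherwise some $s^*\supset s_0$ forces the negation, by Lemma 6 there is a condition below $(s_0,t_0)$ whose first coordinate extends $s^*$, and a generic filter through it contradicts (3). In the same way, by the first part of Lemma 6, $s_0+t_0\Vdash_{\Gamma^{<\omega}}\dot z\in2^\alpha$.

Work in $V$. For each $y\in2^\alpha$ choose $s_y\supset s_0$ and a finite $\sigma_y\subset y$ with $s_y\Vdash\sigma_y\in\dot U$. By compactness there are $y_1,\dots,y_q$ such that the sets $[\sigma_j]$, $\sigma_j=\sigma_{y_j}$, cover $2^\alpha$; they do so in all extensions. Let $n=|s_0|=|t_0|$. By extending, we may assume that the $s_j=s_{y_j}$ have a common length $m>n$.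

Now comes (R1). Pick $N$ with $s_j(i)\subset N$ for all $j$ and all $n\le i<m$, let $k=c(t_0,m,N)$, and define $t_j\supset t_0$ with $|t_j|=m$ by
$$t_j(n)=s_j(n)+\{k\},\qquad t_j(i)=s_j(i)\quad(n<i<m).$$
As $s_j(n)\subset N\le k$, we have $k\notin s_j(n)$ and $k\in t_j(n)\subset N\cup\{k\}$. So each $t_j$ is a successor of $t_0$ via $(m,N)$, and $t_j\in T$. The sequence
$$r:=s_j+t_j=(s_0+t_0)^\frown\{k\}^\frown\emptyset^\frown\cdots^\frown\emptyset$$
does not depend on $j$.

Since $r\supset s_0+t_0$, we have $r\Vdash\dot z\in2^\alpha$. The $[\sigma_j]$ cover $2^\alpha$ in every extension, so there are $r'\supset r$ and a $j$ with $r'\Vdash\sigma_j\subset\dot z$. For this $j$ the pair $(s_j,t_j)$ is a condition below $(s_0,t_0)$, and $s_j+t_j=r\subset r'$. By Lemma 6 there is $(s',t')\le(s_j,t_j)$ with $s'+t'\supset r'$. It forces $g\supset s_j$, so $\sigma_j\in\dot U/g$. It also forces $g+f\supset r'$, so $\sigma_j\subset\dot z/(g+f)$. This contradicts (4). $\square$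

By the automorphism, $V[g]$ is also transcendental over $V[g+f]$.

**Step A9: no ground model point is related to $g$ and $g+f$.** *By independence, a ground model point would force $f$ into one of the two models.* Suppose $x\in\Gamma^\omega\cap V$ is $E$-related to $x_0$ and $x_1$. By (2) there are finite $a,b\subset F$ with
$$x+g=\sum a,\ a\in V[g];\qquad x+g+f=\sum b,\ b\in V[g+f].$$
Adding, $f=\sum(a\mathbin\triangle b)$, so by Lemma 4 $a\mathbin\triangle b=\{f\}$. If $f\in a$, then $f\in V[g]$, so $g+f\in V[g]\cap V[g+f]=V$ by Lemma 1, a contradiction. If $f\in b$, then $f\in V[g+f]$, so $g=(g+f)+f\in V[g]\cap V[g+f]=V$, again a contradiction. This completes the proof of Theorem A. $\blacksquare$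

## Describing an orbit from the ground model by category

We turn to Theorem B. Let $\theta:X\to Y$ be the Borel reduction, $z_0=\theta(x_0)\in V[G_0]$ and $z_1=\theta(x_1)\in V[G_1]$. Let $M$ be a generic extension of $V$ containing $V[G_0]$ and $V[G_1]$. The statement "$\theta$ is a reduction" is $\Pi^1_2$, so it holds in all our models. In particular $z_1=hz_0$ for some $h\in G\cap M$. By Lemma 1, $V[G_0]\cap V[G_1]=V$.

If $G$ is countable and discrete, we are done quickly: $h\in G\subset V$, so $z_0=h^{-1}z_1\in V[G_0]\cap V[G_1]=V$. The statement $\exists x\,\exists g\ \theta(x)=gz_0$ is $\Sigma^1_1$ with parameters in $V$ and true in $V[G_0]$, so there is such an $x\in V$, and $x\mathrel Ex_0$. For general $G$ the element $h$ is not in $V$ and $z_0$ need not be in $V$ either.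

The natural substitute is to describe the *orbit* rather than the point. Whether a property holds at $gz_0$ for nonmeager many $g$ depends only on the orbit. The list of all properties (coded in $V$) with this feature can be computed from $z_0$ in $V[G_0]$ and from $z_1$ in $V[G_1]$, so it lies in $V$. One hopes that the list determines the orbit: then $V$ can force a point with the same list, all such points are equivalent, and pinnedness yields a point in $V$. To show that two points $y,z_0$ with the same list lie in one orbit one would build elements of $G$ by a back-and-forth argument, and for this one must match *local* types: which properties hold at $gz$ for nonmeager many $g$ in a small neighborhood $W$ of $1$. There are two obstacles.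

* The local type of $z_0$ is in $V[G_0]$, but nothing puts it in $V$, so a code from $V$ cannot mention it. Transcendence will give a set $D\in V$ squeezed between the local types for $W$ and $W^5$, and that is enough.
* A code mentioning a set $D$ of codes is bigger than the members of $D$, so the types do not speak about the codes we need. A chain condition will cut large codes down to small ones.

**Codes.** Fix in $V$ a countable base $\mathcal O$ of $Y$; a countable neighborhood base $\mathcal W$ of $1\in G$ consisting of symmetric open sets; a countable base $\mathcal U$ of nonempty open subsets of $G$ with $G\in\mathcal U$ and $W^k\in\mathcal U$ for $W\in\mathcal W$, $1\le k\le5$; and a countable dense $D_G\subset G$. (Inclusions between members of these families, density of $D_G$ and the equations defining $W^k$ are at most $\Pi^1_2$ facts, so they persist.) A *code* is an element of $V$ that is an infinitary propositional formula built from atoms $O\in\mathcal O$, represented by natural numbers, using $\neg$ and set-sized disjunctions $\bigvee$; the conjunction $\bigwedge$ is an abbreviation. For a point $z\in Y$ in any extension define $z\models c$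 by recursion, with $z\models O$ iff $z\in O$. This is absolute. We say that $c$ *implies* $c'$ if $z\models c$ gives $z\models c'$ for all points in all generic extensions.

**Definition (category quantifier).** For $U\in\mathcal U$ define $c^{\Delta U}$ by recursion in $V$:
$$O^{\Delta U}=\bigvee\{O'\in\mathcal O:\exists g\in D_G\cap U\ \ O'\subset g^{-1}O\},$$
$$(\neg c)^{\Delta U}=\bigvee_{U'\in\mathcal U,\,U'\subset U}\neg c^{\Delta U'},\qquad \Big(\bigvee_i c_i\Big)^{\Delta U}=\bigvee_i c_i^{\Delta U}.$$

If $\kappa$ is regular and uncountable and $c\in H_\kappa$, then $c^{\Delta U}\in H_\kappa$: each clause forms a set of fewer than $\kappa$ elements of $H_\kappa$.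

**Lemma 8.** If the code $c$ is hereditarily countable in an extension $N\ni z$, then $z\models c^{\Delta U}$ iff in $N$ the Borel set $\{g\in U:gz\models c\}$ is nonmeager.

*Proof.* The set is Borel in $N$ since $c$ is a countable formula there. We use induction on $c$, for all $U\in\mathcal U$ simultaneously. For an atom $O$, the set $\{g\in U:gz\in O\}$ is open, so it is nonmeager iff it is nonempty iff it contains some $g\in D_G$. The latter means that $z\in g^{-1}O$ for some $g\in D_G\cap U$, that is, $z\models O^{\Delta U}$. For $\neg c$: the Borel set $\{g\in U:gz\not\models c\}$ is nonmeager iff it is comeager in some $U'\subset U$, $U'\in\mathcal U$; that is, iff $\{g\in U':gz\models c\}$ is meager for some such $U'$; that is, by the induction hypothesis, iff $z\not\models c^{\Delta U'}$ for some such $U'$. For disjunctions: a countable union is nonmeager iff one of its members is. $\square$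

As an example, let $G=\mathbb R$ act on $Y=\mathbb R$ by translation, $O=(0,1)$, $U=(-\varepsilon,\varepsilon)$ with $0<\varepsilon<\frac12$. Then $z\models O^{\Delta U}$ iff $z\in(-\varepsilon,1+\varepsilon)$, and $z\models(\neg O)^{\Delta U}$ iff $(z-\varepsilon,z+\varepsilon)\not\subset[0,1]$ iff $z<\varepsilon$ or $z>1-\varepsilon$. For $G$ countable discrete, $z\models c^{\Delta U}$ says that some $g\in U$ has $gz\models c$.

**The two sizes of codes.** Let $P_0\in V$ be a poset for which $V[G_0]$ is a generic extension. In $V$ put
$$\mu=(|P_0|+\omega)^+,\qquad\nu=(2^{|H_\mu|})^+,$$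
and let $\mathcal C$, $\mathcal C^+$ be the sets of codes in $H_\mu$ and in $H_\nu$. Both cardinals are regular. From now on $N$ denotes a generic extension of $M$ in which $H_\nu^V$ is countable. There all codes in $\mathcal C^+$ are hereditarily countable, so Lemma 8 applies to them. Note that "$z\models c^{\Delta U}$" itself does not depend on $N$. For $z\in Y$ let
$$I_z=\{c\in\mathcal C^+:z\not\models c^{\Delta G}\},\qquad T_U(z)=\{c\in\mathcal C:z\models c^{\Delta U}\}.$$
So $I_z$ lists the codes that hold at $gz$ only for meager many $g$, and $T_U(z)$ is the local type of $z$ at $U$.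

## The ideal $I$ of the orbit lies in $V$

**Step B1: basic properties.** *We collect what right translations give.* For $k\in G$ we have $\{g:g(kz)\models c\}=\{g:gz\models c\}k^{-1}$, and right translation preserves category. So $I_z$ depends only on the orbit of $z$. By Lemma 8, $I_z$ is an ideal: if $c$ implies $c'$ and $c'\in I_z$, then $c\in I_z$, and $I_z$ is closed under $\bigvee$ of families in $V$ of size less than $\nu$ (from the definition of $\Delta$). Moreover, for $W\in\mathcal W$ and $1\le k\le4$,
$$w\in W\ \Rightarrow\ T_{W^k}(wz)\subset T_{W^{k+1}}(z). \tag{5}$$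
Indeed, if $A=\{g\in W^k:gwz\models c\}$ is nonmeager, so is $Aw$, and $Aw\subset\{g\in W^{k+1}:gz\models c\}$.

Since $z_1=hz_0$, we have $I_{z_0}=I_{z_1}$. Call this set $I$. As $\models$ is absolute, $I$ can be computed from $z_0$ in $V[G_0]$ and from $z_1$ in $V[G_1]$. So $I\in V[G_0]\cap V[G_1]=V$.

**Step B2: a chain condition.** *This is where the choice of $\mu$ is used; it prepares the reduction of $\mathcal C^+$ to $\mathcal C$.*

**Lemma 9.** There is no sequence $\langle c_\xi:\xi<\mu\rangle\in V$ of elements of $\mathcal C^+\setminus I$ with $c_\xi\wedge c_\eta\in I$ for all $\xi\ne\eta$.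

*Proof.* Suppose there is one. As $c_\xi\notin I$, in $N$ the Borel set $\{g:gz_0\models c_\xi\}$ is nonmeager, so it is comeager in some member $U$ of $\mathcal U$. By Lemma 8 this means $z_0\not\models(\neg c_\xi)^{\Delta U}$, a statement that can be evaluated in $V[G_0]$. So in $V[G_0]$ we can choose $U_\xi\in\mathcal U$ with $z_0\not\models(\neg c_\xi)^{\Delta U_\xi}$ for all $\xi<\mu$. If $\xi\ne\eta$ and $U_\xi\cap U_\eta\ne\emptyset$, then in $N$ comeager many $g$ in this nonempty open set satisfy $gz_0\models c_\xi\wedge c_\eta$, contradicting $c_\xi\wedge c_\eta\in I$. So the $U_\xi$ are pairwise disjoint nonempty members of the countable set $\mathcal U$, and $\mu$ is countable in $V[G_0]$. But $|P_0|<\mu$, so $\mu$ is still an uncountable cardinal there, a contradiction. $\square$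

**Step B3: cutting codes down to $H_\mu$.** *Modulo $I$, the big codes are no more expressive than the small ones; this removes the second obstacle.*

**Lemma 10.** For every $c\in\mathcal C^+$ there is $c'\in\mathcal C$ with $c\wedge\neg c'\in I$ and $c'\wedge\neg c\in I$.

*Proof.* We work in $V$ (recall $I\in V$), by induction on $c$. For an atom take $c'=c$. For a negation take $(\neg c)'=\neg c'$. Let $c=\bigvee_{i\in J}c_i$, with $c_i'\in\mathcal C$ chosen for $c_i$. By Zorn's lemma let $\mathcal A\subset\mathcal C^+\setminus I$ be a maximal family such that $d\wedge d'\in I$ for distinct $d,d'\in\mathcal A$, and each $d\in\mathcal A$ has an $i(d)\in J$ with $d\wedge\neg c_{i(d)}\in I$. By Lemma 9, $|\mathcal A|<\mu$. Let $J'=\{i(d):d\in\mathcal A\}$.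

For $i\in J$ consider $d^*=c_i\wedge\neg\bigvee_{j\in J'}c_j$. We claim $d^*\in I$. For every $d\in\mathcal A$, the code $d^*\wedge d$ implies $d\wedge\neg c_{i(d)}\in I$, so $d^*\wedge d\in I$. If $d^*\notin I$, then $d^*\notin\mathcal A$ (otherwise $d=d^*$ would give $d^*\in I$). Also $d^*\wedge\neg c_i$ holds nowhere, so it is in $I$. Thus $d^*$ could be added to $\mathcal A$ with $i(d^*)=i$, contradicting maximality.

Taking the disjunction over $i\in J$, which has fewer than $\nu$ members, we get $c\wedge\neg\bigvee_{j\in J'}c_j\in I$. Let $c'=\bigvee_{j\in J'}c'_j$. Since $|J'|<\mu$ and $\mu$ is regular, $c'\in H_\mu$. Now $c\wedge\neg c'$ implies the disjunction of $c\wedge\neg\bigvee_{J'}c_j$ and the codes $c_j\wedge\neg c_j'$, $j\in J'$, all of which are in $I$. And $c'\wedge\neg c$ implies the disjunction of the codes $c_j'\wedge\neg c_j\in I$, $j\in J'$. So both are in $I$. $\square$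

## Squeezing a ground model set between local types

For $W\in\mathcal W$ and $D\in V$, $D\subset\mathcal C$, let
$$b(D,W)=\bigwedge_{c\in\mathcal C\setminus D}\neg c^{\Delta W}\ \wedge\ \bigwedge_{c\in D}c^{\Delta W^5}.$$
This code expresses $T_W(z)\subset D\subset T_{W^5}(z)$. Let $e_W=\bigvee\{b(D,W):D\in V,\ D\subset\mathcal C\}$. Each $b(D,W)$ has at most $|H_\mu|$ conjuncts and there are at most $2^{|H_\mu|}<\nu$ sets $D$, so $b(D,W),e_W\in\mathcal C^+$.

**Step B4: points of the orbit satisfy $e_W$.** *This removes the first obstacle, and it is the only step, apart from Lemma 1, where transcendence is used.*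

**Lemma 11.** Every $z\in Gz_0$, in any generic extension of $M$, satisfies $e_W$. Hence $\neg e_W\in I$.

*Proof.* Let $z=kz_0$. The set $Wk$ is open and nonempty, so there is $q\in D_G$ in it; by symmetry of $W$, $kq^{-1}\in W$. Similarly choose $q'\in D_G\cap Wqh^{-1}$, so that $q'hq^{-1}\in W$. Put
$$u_0=qz_0\in V[G_0],\qquad u_1=q'z_1\in V[G_1].$$
Since $z_1=hz_0$, we have $u_1=wu_0$ with $w=q'hq^{-1}\in W$, and $z=w'u_0$ with $w'=kq^{-1}\in W$. We apply (5) to $u_0=w^{-1}u_1$ and to $u_1=wu_0$, using $w^{-1}\in W$, and get
$$T_{W^2}(u_0)\subset T_{W^3}(u_1)\subset T_{W^4}(u_0).$$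
The set $\{D\subset\mathcal C:T_{W^2}(u_0)\subset D\subset T_{W^4}(u_0)\}$ is closed in $2^{\mathcal C}$ and coded in $V[G_0]$, since $u_0\in V[G_0]$. It contains $T_{W^3}(u_1)\in V[G_1]$. So its complement is an open set of $V[G_0]$ that does not cover $2^{\mathcal C}\cap V[G_1]$. Identify $\mathcal C$ with an ordinal in $V$. By transcendence of $V[G_1]$ over $V[G_0]$ the complement does not cover $2^{\mathcal C}\cap V$. So there is $D\in V$ with $T_{W^2}(u_0)\subset D\subset T_{W^4}(u_0)$. Applying (5) to $z=w'u_0$ and to $u_0=w'^{-1}z$,
$$T_W(z)\subset T_{W^2}(u_0)\subset D\subset T_{W^4}(u_0)\subset T_{W^5}(z).$$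
So $z\models b(D,W)$ and $z\models e_W$. In particular, in $N$ the set $\{g:gz_0\models\neg e_W\}$ is empty, so $\neg e_W\in I$. $\square$

## A back-and-forth in the Polish group

**Step B5: $I$ determines the orbit.** *We show that any $y$ that avoids $I$ generically is in $Gz_0$, by building two Cauchy sequences in $G$.*

**Lemma 12.** If $y\in Y$ lies in a generic extension of $M$ and $I\subset I_y$, then $y\in Gz_0$ in any generic extension of $M$ containing $y$.

*Proof.* "$\exists g\ gy=z_0$" is $\Sigma^1_1$, so it suffices to prove it in a further generic extension. Work in a generic extension $N$ of $M$ that contains $y$ and in which $H_\nu^V$ is countable. Call $z\in Gy\cup Gz_0$ *good* if $z\not\models c$ for all $c\in I$.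

For every $z\in Gy\cup Gz_0$ the set $\{g:gz\text{ is good}\}$ is comeager. Indeed, $I_z$ is $I_y$ or $I_{z_0}$, so $I\subset I_z$, and for each $c\in I$ the set $\{g:gz\models c\}$ is meager; and $I$ is countable in $N$. Good points satisfy every $e_W$, because $\neg e_W\in I$. Also note that $\mathcal P(\mathcal C)\cap V\subset H_\nu^V$ is countable in $N$, so $e_W$ is a countable disjunction in $N$.

Let $d$ be a compatible complete metric on $G$ and $\rho$ a compatible metric on $Y$. We construct $p_n,r_n\in G$, $W_n\in\mathcal W$ and $D_n\in V$, $D_n\subset\mathcal C$, such that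
$$y_n=p_ny\ \text{ and }\ x_n=r_nz_0\ \text{ are good and both satisfy } b(D_n,W_n). \tag{6}$$

*Start.* Let $W_0\in\mathcal W$ be arbitrary. For comeager many $g$ the point $gy$ is good, so it satisfies $e_{W_0}$. Hence for some $D_0$ the code $b(D_0,W_0)$ holds at $gy$ for nonmeager many $g$. So $b(D_0,W_0)\notin I_y$, and therefore $b(D_0,W_0)\notin I=I_{z_0}$, and it holds at $gz_0$ for nonmeager many $g$. Choose $p_0$ and $r_0$ among these $g$ such that $p_0y$ and $r_0z_0$ are also good.

*Step from $n$ to $n+1$, $n$ even ($y$ leads).* Choose $O\in\mathcal O$ of $\rho$-diameter less than $2^{-n}$ with $y_n\in O$. By continuity of the action and of $(g',g)\mapsto g'gp_n$ at $(1,1)$, choose an open $S$ with $1\in S\subset W_n$ and $Sy_n\subset O$, and $W_{n+1}\in\mathcal W$, such that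
$$d(g'gp_n,p_n)<2^{-n}\quad\text{for all } g\in S,\ g'\in W_{n+1}^5. \tag{7}$$
For comeager many $g\in S$ the point $gy_n$ is good, so it satisfies $e_{W_{n+1}}$; and it lies in $O$. So there is $D_{n+1}$ such that
$$\beta:=b(D_{n+1},W_{n+1})\wedge O$$
holds at $gy_n$ for nonmeager many $g\in S$. By Lemma 10 there is $c\in\mathcal C$ with $\beta\wedge\neg c,\ c\wedge\neg\beta\in I$. At good points $\beta$ and $c$ have the same truth value. So $c$ holds at $gy_n$ for nonmeager many $g\in S\subset W_n$, which means $c\in T_{W_n}(y_n)$. By (6),
$$c\in T_{W_n}(y_n)\subset D_n\subset T_{W_n^5}(x_n).$$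
Hence $c$ holds at $g'x_n$ for nonmeager many $g'\in W_n^5$. For nonmeager many of these $g'x_n$ is also good, and then it satisfies $\beta$. Choose $g\in S$ with $gy_n$ good and $gy_n\models\beta$, choose $g'\in W_n^5$ with $g'x_n$ good and $g'x_n\models\beta$, and put $p_{n+1}=gp_n$, $r_{n+1}=g'r_n$. Then $y_{n+1}=gy_n$ and $x_{n+1}=g'x_n$ satisfy (6) for $n+1$. Both lie in $O$, so $\rho(y_{n+1},x_{n+1})<2^{-n}$.

*Step from $n$ to $n+1$, $n$ odd ($x$ leads).* Do the same with the roles of $(y_n,p_n)$ and $(x_n,r_n)$ exchanged. In particular (7) is required for $r_n$ in place of $p_n$, and we use $T_{W_n}(x_n)\subset D_n\subset T_{W_n^5}(y_n)$, which is also part of (6).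

*Convergence.* Let $n$ be even. By (7) with $g'=1$, $d(p_{n+1},p_n)<2^{-n}$. At step $n+1$ the point $y$ follows, so $p_{n+2}=g''p_{n+1}$ with $g''\in W_{n+1}^5$. Thus $p_{n+2}=g''gp_n$ with $g\in S$, and $d(p_{n+2},p_n)<2^{-n}$ by (7). So the possibly large jump of the follower was controlled in advance by the choice of $W_{n+1}$. It follows that $(p_n)$ is $d$-Cauchy. In the same way, from odd $n$, $(r_n)$ is $d$-Cauchy. Let $p,r\in G$ be the limits. By continuity of the action and $\rho(y_{n+1},x_{n+1})<2^{-n}$,
$$py=\lim_n y_n=\lim_n x_n=rz_0,$$
so $y=p^{-1}rz_0\in Gz_0$. $\square$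

## From the orbit description to a point of $V$

**Step B6: applying pinnedness.** *We force over $V$, without reference to $G_0,G_1$, a point whose image satisfies the description, and check that its class does not depend on the generic filter.* Let
$$\delta=\bigwedge_{c\in I}\neg c^{\Delta G}.$$
As $I\in V$, this is a code, and $y\models\delta$ iff $I\subset I_y$. Let $P=\mathrm{Coll}(\omega,|H_\nu|)^V$.

First, $P\Vdash\exists x\in X\ \theta(x)\models\delta$. Let $p\in P$ be given and let $K\ni p$ be $P$-generic over $M$, hence over $V$. In $V[K]$ the code $\delta$ is hereditarily countable, so $\{x\in X:\theta(x)\models\delta\}$ is a Borel set with a code in $V[K]$. In $M[K]$ it contains $x_0$, since $\theta(x_0)=z_0$ and $I=I_{z_0}$. That a coded Borel set is nonempty is a $\Sigma^1_1$ statement, so the set is nonempty in $V[K]$. As $p$ was arbitrary, the claim follows.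

Let $\tau\in V$ be a $P$-name for such an $x$. Given $(p,q)\in P\times P$, let $K_l\times K_r\ni(p,q)$ be $P\times P$-generic over $M$. The points $\theta(\tau/K_l)$ and $\theta(\tau/K_r)$ satisfy $\delta$, so by Lemma 12 both are in $Gz_0$. As $\theta$ is a reduction in $M[K_l,K_r]$, we get $\tau/K_l\mathrel Ex_0\mathrel E\tau/K_r$, and $\tau/K_l\mathrel E\tau/K_r$ also holds in $V[K_l,K_r]$. Since $(p,q)$ was arbitrary, $P\times P\Vdash\tau_{\rm left}\mathrel E\tau_{\rm right}$.

As $E$ is pinned, there is $x\in X\cap V$ with $P\Vdash\tau\mathrel E\check x$. Take $K$ to be $P$-generic over $M$. Then, as we just saw, $\tau/K\mathrel Ex_0$, and so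
$$x\mathrel E\tau/K\mathrel Ex_0\mathrel Ex_1.$$
This proves Theorem B. $\blacksquare$

**Proof of Corollary C.** Suppose the relation $E$ of Theorem A were Borel reducible in $V$ to the orbit equivalence relation of a continuous action of a Polish group. The action and the reduction are coded in $V$, and $E$ is pinned. Force with the poset of Theorem A to get $x_0\mathrel Ex_1$ with $V[x_1]$ transcendental over $V[x_0]$. By Theorem B some $x\in V$ is $E$-related to both $x_0$ and $x_1$, contradicting Theorem A. $\blacksquare$
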